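\title{Simple Osborn loops are Moufang}

\begin{abstract}
A loop is Osborn if it satisfies $x((yz)x)=(x^{\lambda}\backslash y)(zx)$, where $x^{\lambda}$ is the left inverse of $x$. Moufang loops and conjugacy closed loops are Osborn, and the remaining Osborn loops are called proper. We prove that every simple Osborn loop, finite or infinite, is Moufang, so that no simple proper Osborn loop exists. The proof studies the orbit of the pair $(1,1)$ under the group of autotopisms supplied by the Osborn identity. We also characterize the Moufang loops among the Osborn loops with trivial nucleus, and show that a finite Osborn loop with trivial nucleus and no nontrivial group quotient is Moufang.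
\end{abstract}

\section{Introduction}

A \emph{loop} is a set $Q$ with a binary operation $(x,y)\mapsto xy$ and a neutral element $1$ such that all left translations $L_x\colon y\mapsto xy$ and all right translations $R_x\colon y\mapsto yx$ are permutations of $Q$. We write $u\backslash v=L_u^{-1}(v)$ and $u/v=R_v^{-1}(u)$. The left and right inverses $x^\lambda$, $x^\rho$ of $x$ are defined by $x^\lambda x=1=xx^\rho$. An associative loop is a group. The \emph{left}, \emph{middle} and \emph{right nucleus} consist of the elements $a$ such that, respectively, $a(uv)=(au)v$, $(ua)v=u(av)$, $(uv)a=u(va)$ for all $u,v\in Q$. Their intersection is the \emph{nucleus} $N(Q)$, and $N(Q)=Q$ exactly when $Q$ is a group.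

Three weakenings of associativity appear in this paper. A loop is \emph{Moufang} if it satisfies
\begin{equation}\label{eq:moufang}
(xy)(zx)=(x(yz))x .
\end{equation}
It is \emph{conjugacy closed} if it satisfies
\begin{equation}\label{eq:cc}
x(yz)=((xy)/x)(xz)\qquad\text{and}\qquad (zy)x=(zx)(x\backslash(yx));
\end{equation}
these laws say that $L_xL_yL_x^{-1}$ is again a left translation and $R_xR_yR_x^{-1}$ is again a right translation. It is \emph{Osborn} if it satisfies
\begin{equation}\label{eq:osborn}
x((yz)x)=(x^\lambda\backslash y)(zx).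
\end{equation}
In a group $x^\lambda\backslash y=xy$, and all these laws hold. Moufang loops and conjugacy closed loops are Osborn (Lemma~\ref{lem:moufang} and Example~\ref{ex:cc}), so \eqref{eq:osborn} is a common generalization of \eqref{eq:moufang} and \eqref{eq:cc}. An Osborn loop is \emph{proper} if it is neither Moufang nor conjugacy closed.

Let $\mathrm{Mlt}(Q)=\langle L_x,R_x:x\in Q\rangle$ be the multiplication group and $\mathrm{Inn}(Q)$ the stabilizer of $1$ in it. A subloop $S$ is \emph{normal} if $\varphi(S)=S$ for all $\varphi\in\mathrm{Inn}(Q)$, and $Q$ is \emph{simple} if its only normal subloops are $\{1\}$ and $Q$. In a group the elements of $\mathrm{Mlt}(Q)$ are the maps $u\mapsto aub$, those of $\mathrm{Inn}(Q)$ are the conjugations, and both notions are the usual ones.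

It is known that there is no proper Osborn loop of order at most $13$. The smallest known ones have order $16$ and nontrivial nucleus. The nucleus of an Osborn loop is a normal subloop, so these loops are not simple, and a simple proper Osborn loop would have to have trivial nucleus. The following problem is posed by Dr\'apal and Kinyon~\cite{DK}.

\medskip
\noindent\textbf{Problem.} \emph{Does there exist a simple proper Osborn loop?}
\medskip

Nonassociative simple Moufang loops exist (the Paige loops, recalled in Section~\ref{sec:main}), so simplicity cannot force an Osborn loop to be a group. The strongest negative answer one can hope for is that it forces \eqref{eq:moufang}. This is what happens.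

\begin{theorem}\label{thm:main}
Every simple Osborn loop, finite or infinite, is Moufang. Consequently there is no simple proper Osborn loop.
\end{theorem}

The proof treats \eqref{eq:osborn} as a supply of symmetries. Each $x\in Q$ gives an autotopism of $Q$, these autotopisms generate a group $G$, and $G$ acts on $Q\times Q$. Let $C$ be the set of all $c$ such that $(1,c)$ lies in the orbit of $(1,1)$. Simplicity leaves two cases. In the first, $xC=C$ holds only for $x=1$; this forces the inner mappings $L_x^{-1}R_x$ to be automorphisms, and \eqref{eq:moufang} follows at once. In the second, $C=Q$; every element of $C$ yields an instance of the weak inverse property, and an Osborn loop with trivial nucleus and the weak inverse property is Moufang (Proposition~\ref{prop:wip}). The same tools give a classification of the finite simple Osborn loops (Corollary~\ref{cor:finite}) and two results on loops that need not be simple (Theorems~\ref{thm:isotopes} and~\ref{thm:noquot}).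

\section{Autotopisms and invariant partitions}

Maps act on the left and are composed from right to left. We put $\mathcal L=\langle L_x:x\in Q\rangle$ and $\mathcal R=\langle R_x:x\in Q\rangle$, and we write $H_1$ for the stabilizer of $1$ in a permutation group $H$ on $Q$. The map $T_x=L_x^{-1}R_x$ fixes $1$ and so lies in $\mathrm{Inn}(Q)$. The trivial subloop is denoted by $1$.

An \emph{autotopism} of $Q$ is a triple $g=(\alpha,\beta,\gamma)$ of permutations of $Q$ with $\alpha(u)\beta(v)=\gamma(uv)$ for all $u,v$. Autotopisms form a group under componentwise composition, and this group acts on $Q\times Q$ by $g(u,v)=(\alpha(u),\beta(v))$. A permutation $\alpha$ is an automorphism if and only if $(\alpha,\alpha,\alpha)$ is an autotopism. The Moufang law says that $(L_x,R_x,R_xL_x)$ is an autotopism for every $x$, and the Osborn law says the same of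
\[
A(x)=(L_{x^\lambda}^{-1},\,R_x,\,L_xR_x).
\]
The gain from this reformulation is that autotopisms can be multiplied and inverted.

\begin{lemma}\label{lem:aut}
Let $(\alpha,\beta,\gamma)$ be an autotopism of a loop $Q$.
\begin{enumerate}
\item[(a)] $\gamma L_u=L_{\alpha(u)}\beta$ and $\gamma R_v=R_{\beta(v)}\alpha$. In particular $\gamma=L_{\alpha(1)}\beta=R_{\beta(1)}\alpha$.
\item[(b)] If $\alpha(1)=1$ and $c=\beta(1)$, then $\beta=\gamma=R_c\alpha$.
\item[(c)] If $\beta(1)=1$ and $d=\alpha(1)$, then $\alpha=\gamma=L_d\beta$.
\item[(d)] If $\alpha(1)=\beta(1)=1$, then $\alpha=\beta=\gamma$ is an automorphism.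
\item[(e)] If $\alpha=\mathrm{id}$, then $\beta=\gamma=R_n$ with $n$ in the right nucleus.
\end{enumerate}
\end{lemma}

\begin{proof}
The equations in (a) are the defining equation read as a function of $v$ and of $u$; then put $u=1$ and $v=1$. Parts (b)--(d) are special cases of $\gamma=L_{\alpha(1)}\beta=R_{\beta(1)}\alpha$. In (e) the triple is $(\mathrm{id},R_n,R_n)$ by (b), and the defining equation reads $u(vn)=(uv)n$.
\end{proof}

In (b) we call $c$ the \emph{companion} of the autotopism. The defining equation becomes $\alpha(u)(\alpha(v)c)=\alpha(uv)c$, so a companion $c=1$ means that $\alpha$ is an automorphism.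

Every normal subloop in this paper arises in the following way.

\begin{lemma}\label{lem:partition}
Let $\sim$ be an equivalence relation on a loop $Q$ such that $x\sim y$ implies $f(x)\sim f(y)$ for all $f\in\mathrm{Mlt}(Q)$. Then the class $S$ of $1$ is a normal subloop and the class of $x$ is $xS$. This applies to the relation of lying in the same orbit of a normal subgroup $K$ of $\mathrm{Mlt}(Q)$.
\end{lemma}

\begin{proof}
Each $f\in\mathrm{Mlt}(Q)$ maps the class of $x$ onto the class of $f(x)$, by the hypothesis for $f$ and $f^{-1}$. So $\varphi(S)=S$ for $\varphi\in\mathrm{Inn}(Q)$, and the class of $x$ is $L_x(S)$. For $s,t\in S$ we have $st=R_t(s)\sim R_t(1)=t\sim1$; also $t\sim s$ gives $s\backslash t\sim s\backslash s=1$ and $t/s\sim s/s=1$. For the last claim, $f(k(x))=(fkf^{-1})(f(x))$ with $fkf^{-1}\in K$.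
\end{proof}

Recall that for a normal subloop $S$ the cosets $xS$ form a partition permuted by $\mathrm{Mlt}(Q)$, and that they form a loop $Q/S$ under $(xS)(yS)=(xy)S$. The projection $Q\to Q/S$ preserves multiplication and both divisions, so quotients of Osborn (Moufang) loops are Osborn (Moufang).

A loop has the \emph{weak inverse property} (WIP) if
\begin{equation}\label{eq:wip}
a\,(da)^\rho=d^\rho\qquad\text{for all }a,d\in Q,
\end{equation}
that is, if $(da)w=1$ implies $d(aw)=1$.

\begin{lemma}\label{lem:moufang}
Let $Q$ be a Moufang loop. Then $L_xR_x=R_xL_x$; the inverses $x^\lambda$ and $x^\rho$ agree, and we write $x^{-1}$ for them; $L_x^{-1}=L_{x^{-1}}$ and $R_x^{-1}=R_{x^{-1}}$. Moreover $Q$ is Osborn and has WIP.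
\end{lemma}

\begin{proof}
Putting $y=1$ in \eqref{eq:moufang} gives $x(zx)=(xz)x$. Putting $y=x^\rho$ gives $zx=(x(x^\rho z))x$, so $L_xL_{x^\rho}=\mathrm{id}$; at $z=x$ this reads $x(x^\rho x)=x$, whence $x^\rho x=1$ and $x^\rho=x^\lambda$. Putting $z=x^{-1}$ gives $xy=(x(yx^{-1}))x=x((yx^{-1})x)$, so $R_xR_{x^{-1}}=\mathrm{id}$. Now $A(x)=(L_x,R_x,R_xL_x)$, so $Q$ is Osborn. If $z=da$, then $d=za^{-1}$, so $z^{-1}d=a^{-1}$ and $z^{-1}=a^{-1}d^{-1}$; hence $az^{-1}=d^{-1}$.
\end{proof}

\begin{example}\label{ex:cc}
Let $Q$ be conjugacy closed. By \eqref{eq:cc}, $(R_x^{-1}L_x,L_x,L_x)$ and $(R_x,T_x,R_x)$ are autotopisms, and their product is $(R_x^{-1}L_xR_x,R_x,L_xR_x)$. Lemma~\ref{lem:aut}(a) for $(R_x,T_x,R_x)$ with $u=x^\lambda$ gives $R_xL_{x^\lambda}=L_x^{-1}R_x$, that is, $L_{x^\lambda}^{-1}=R_x^{-1}L_xR_x$. So the product is $A(x)$, and $Q$ is Osborn.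

For a concrete case let $F$ be the field with three elements and define $(a,x)(b,y)=(a+b+x^2y,\;x+y)$ on $F\times F$. This is a loop of order $9$. For $X=(a,x)$, $Y=(b,y)$, $Z=(c,z)$ we have $(XY)/X=(b+x^2y-y^2x,\,y)$ and $X\backslash(YX)=(b+y^2x-x^2y,\,y)$. Both sides of the first law in \eqref{eq:cc} have first coordinate $a+b+c+x^2y+x^2z+y^2z$, and both sides of the second have first coordinate $a+b+c+z^2y+z^2x+y^2x+2xyz$. So the loop is conjugacy closed, hence Osborn. The first coordinates of $(XY)Z$ and $X(YZ)$ differ by $2xyz$. Thus $(XY)X\ne X(YX)$ for $x,y\neq 0$, the loop is not Moufang, and its nucleus is $F\times\{0\}$. Simplicity cannot be dropped from Theorem~\ref{thm:main}.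
\end{example}

\section{First consequences of the Osborn law}

From now on $Q$ is an Osborn loop unless stated otherwise. It is convenient to replace $A(x)$ by an autotopism whose first component is $L_x$ itself. Put $B(x)=A(x^\rho)^{-1}$. Since $(x^\rho)^\lambda=x$, its first two components are $L_x$ and $R_{x^\rho}^{-1}$. Both send $1$ to $x$, because $1/x^\rho=x$. Lemma~\ref{lem:aut}(a) gives two expressions for the third component:
\begin{equation}\label{eq:B}
B(x)=(L_x,\;R_{x^\rho}^{-1},\;R_xL_x),\qquad R_xL_x=L_xR_{x^\rho}^{-1}.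
\end{equation}
Both $A(x)$ and $B(x)$ send $(1,1)$ to $(x,x)$; for $A(x)$ this is $x^\lambda\backslash1=x$. The triple $B(x)$ differs from the Moufang triple $(L_x,R_x,R_xL_x)$ only in its second component.

\begin{lemma}\label{lem:criterion}
For an Osborn loop $Q$ the following are equivalent: \textup{(a)} $Q$ is Moufang; \textup{(b)} $L_{x^\lambda}L_x=\mathrm{id}$ for all $x$; \textup{(c)} $R_{x^\rho}^{-1}=R_x$ for all $x$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:moufang} gives (a)$\Rightarrow$(b). The autotopism $A(x)^{-1}B(x)$ fixes $(1,1)$, so its first two components agree by Lemma~\ref{lem:aut}(d): $L_{x^\lambda}L_x=R_x^{-1}R_{x^\rho}^{-1}$. Hence (b)$\Rightarrow$(c). If (c) holds, then $B(x)=(L_x,R_x,R_xL_x)$, which is (a).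
\end{proof}

\begin{lemma}\label{lem:conj}
For all $x,u,v$ in an Osborn loop $Q$,
\begin{align}
R_{x^\rho}^{-1}L_uR_{x^\rho}&=L_x^{-1}L_{xu}, & L_xR_vL_x^{-1}&=R_x^{-1}R_{v/x^\rho},\label{eq:conj1}\\
R_{x^\rho}L_uR_{x^\rho}^{-1}&=L_{x^\rho}^{-1}L_{x\backslash u}, & L_x^{-1}R_vL_x&=R_{x^\rho}^{-1}R_{vx^\rho}.\label{eq:conj2}
\end{align}
Hence $\mathcal L$ and $\mathcal R$ are normal subgroups of $\mathrm{Mlt}(Q)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:aut}(a) to $B(x)$, using the two forms \eqref{eq:B} of its third component: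
\[
L_xR_{x^\rho}^{-1}L_u=L_{xu}R_{x^\rho}^{-1},\qquad R_xL_xR_v=R_{v/x^\rho}L_x .
\]
This is \eqref{eq:conj1}. With $y=x^\rho$ we have $A(y)=(L_x^{-1},R_y,L_yR_y)$; its first component sends $1$ to $y$, and Lemma~\ref{lem:aut}(a) gives $L_yR_y=R_yL_x^{-1}$ and then
\[
L_yR_yL_u=L_{x\backslash u}R_y,\qquad R_yL_x^{-1}R_v=R_{vy}L_x^{-1}.
\]
This is \eqref{eq:conj2}. As $x^\rho$ ranges over all of $Q$, the left-hand formulas show that every $R_y^{\pm1}$ conjugates the generators of $\mathcal L$ into $\mathcal L$, and the right-hand formulas show that every $L_x^{\pm1}$ conjugates the generators of $\mathcal R$ into $\mathcal R$.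
\end{proof}

The next fact is known; it follows quickly from Lemma~\ref{lem:conj}, so we include the proof.

\begin{lemma}\label{lem:nucleus}
In an Osborn loop the left, middle and right nuclei coincide, and $N(Q)$ is a normal subloop.
\end{lemma}

\begin{proof}
An element $a$ lies in the left nucleus if and only if $L_a$ commutes with every right translation. By the first formula in \eqref{eq:conj1} this means $L_{xa}=L_xL_a$ for all $x$, which says that $a$ lies in the middle nucleus. An element $a$ lies in the right nucleus if and only if $R_a$ commutes with every left translation. By the second formula in \eqref{eq:conj2} this means $R_{ay}=R_yR_a$ for all $y$, which again describes the middle nucleus.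

Let $K$ be the centralizer of $\mathcal R$ in the symmetric group on $Q$. If $\theta\in K$, then $\theta(v)=\theta R_v(1)=\theta(1)v$, so $\theta$ is a left translation. Hence $K=\{L_a:a\in N(Q)\}$. Since $\mathrm{Mlt}(Q)$ normalizes $\mathcal R$, it normalizes $K$, and the orbit of $1$ under $K$ is $N(Q)$. Apply Lemma~\ref{lem:partition}.
\end{proof}

The assumption $N(Q)=1$ enters all later arguments through one principle. It turns a relation among first components of autotopisms into a relation among second components, which we then evaluate at $1$.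

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $Q$ be an Osborn loop with $N(Q)=1$. Two autotopisms of $Q$ with the same first component are equal.
\end{lemma}

\begin{proof}
If $g,h$ have the same first component, then $g^{-1}h=(\mathrm{id},R_n,R_n)$ with $n$ in the right nucleus, by Lemma~\ref{lem:aut}(e). By Lemma~\ref{lem:nucleus}, $n=1$.
\end{proof}

\section{The orbit of $(1,1)$}

Let $G=\langle B(x):x\in Q\rangle$. It contains $A(x)=B(x^\lambda)^{-1}$. By \eqref{eq:B}, the first components of the elements of $G$ form the group $\mathcal L$, and the second components form $\mathcal R$. Let $O\subseteq Q\times Q$ be the $G$-orbit of $(1,1)$, and put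
\[
C_x=\{y:(x,y)\in O\},\qquad C=C_1,\qquad S=\{s\in Q:C_s=C\}.
\]
By Lemma~\ref{lem:aut}(b), $C$ is the set of companions of those elements of $G$ whose first component fixes $1$. Since $B(x)(1,1)=(x,x)$, the orbit contains the diagonal, so $x\in C_x$. Since $O$ is $G$-invariant,
\begin{equation}\label{eq:fibers}
\beta(C_x)=C_{\alpha(x)}\qquad\text{for all }(\alpha,\beta,\gamma)\in G .
\end{equation}

\begin{example}\label{ex:group}
Let $Q$ be a group with commutator subgroup $Q'$. Then $B(x)=(L_x,R_x,L_xR_x)$, and every element of $G$ has the form $(L_a,R_b,L_aR_b)$ with $(a,b)\in O$. The product of the elements given by $(a,b)$ and $(a',b')$ is given by $(aa',b'b)$, so $C$ is a subgroup. The element $B(xy)^{-1}B(x)B(y)$ has first component $\mathrm{id}$ and second component $R_c$ with $c=yxy^{-1}x^{-1}$, so $Q'\subseteq C$. Conversely $aQ'=bQ'$ holds for the generators of $G$ and is preserved by products and inverses. Hence $C=Q'$, $C_x=xQ'$ and $S=Q'$. For the symmetric group on three letters, $C$ is the subgroup of order $3$.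

The two cases of the proof are already visible in simple groups. If $Q$ has prime order, then $S=1$, the orbit $O$ is the diagonal, and $T_x=\mathrm{id}$. If $Q$ is simple and nonabelian, then $Q'=Q$ and $O=Q\times Q$. The example also shows that rigidity fails without $N(Q)=1$: the autotopism $(\mathrm{id},R_c,R_c)$ above is not the identity when $xy\neq yx$. In a commutative Moufang loop, $B(x)=(L_x,L_x,L_x^2)$, so $O$ is again the diagonal and $S=1$.
\end{example}

The description $C_x=xC=Cx$ found for groups holds in general, although we do not know in advance that $C$ is a subloop.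

\begin{lemma}\label{lem:fibers}
In an Osborn loop, $C_x=Cx=xC$ for all $x$. Hence $T_x(C)=C$.
\end{lemma}

\begin{proof}
Formula \eqref{eq:fibers} for $A(x)$ gives $C_x=R_x(C_1)=Cx$.

Let $c\in C$ be the companion of $g=(\alpha,R_c\alpha,R_c\alpha)\in G$, where $\alpha(1)=1$. Put $u=\alpha^{-1}(x)$. Then $(u,u)\in O$, so $g(u,u)=(x,xc)\in O$. Thus $xC\subseteq C_x$.

Let $(x,y)=g(1,1)$ with $g=(\alpha,\beta,\gamma)\in G$, and put $u=\alpha^{-1}(1)$. Computing $\gamma(u)$ from $u=u1$ and from $u=1u$ gives $y=\alpha(u)\beta(1)=\gamma(u)=\alpha(1)\beta(u)=x\beta(u)$. So $(1,x\backslash y)=g(u,u)\in O$, and $y\in xC$. Thus $C_x\subseteq xC$. Finally $T_x(C)=L_x^{-1}(Cx)=L_x^{-1}(xC)=C$.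
\end{proof}

\section{Two normal subloops}

We want to apply simplicity to $S$. By \eqref{eq:fibers}, the relation $C_x=C_{x'}$ is invariant under $\mathcal L$, whereas Lemma~\ref{lem:partition} requires invariance under $\mathrm{Mlt}(Q)$. We also want to treat $T_x$ as a component of an element of $G$. Both difficulties disappear if $\mathcal L=\mathrm{Mlt}(Q)$, so we first compare $\mathcal L$ with $\mathcal R$.

\begin{lemma}\label{lem:lift}
In an Osborn loop, $\mathcal L_1=\mathcal R_1$. For each $\alpha$ in this group there is $c\in Q$ such that, with $d=c^\lambda$, both $(\alpha,R_c\alpha,R_c\alpha)$ and $(L_d\alpha,\alpha,L_d\alpha)$ lie in $G$.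
\end{lemma}

\begin{proof}
Let $\alpha\in\mathcal L_1$ and choose $g\in G$ with first component $\alpha$. By Lemma~\ref{lem:aut}(b), $g=(\alpha,R_c\alpha,R_c\alpha)$ for some $c$. Since $d^\rho=c$, the element $B(d)g$ has first component $L_d\alpha$ and second component $R_c^{-1}R_c\alpha=\alpha$. By Lemma~\ref{lem:aut}(c) it equals $(L_d\alpha,\alpha,L_d\alpha)$, and $\alpha\in\mathcal R_1$. Conversely, let $\alpha\in\mathcal R_1$ and choose $g\in G$ with second component $\alpha$. By Lemma~\ref{lem:aut}(c), $g=(L_e\alpha,\alpha,L_e\alpha)$ for some $e$. Then $B(e)^{-1}g$ has first component $\alpha$, so $\alpha\in\mathcal L_1$.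
\end{proof}

\begin{lemma}\label{lem:U}
Let $Q$ be an Osborn loop, $I=\mathcal L\cap\mathcal R$, and $U$ the orbit of $1$ under $I$. Then $U$ is a normal subloop and $Q/U$ is a group. If $U=Q$, then $\mathcal L=\mathcal R=\mathrm{Mlt}(Q)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:conj}, $I$ is normal in $\mathrm{Mlt}(Q)$, so by Lemma~\ref{lem:partition} $U$ is a normal subloop whose cosets are the orbits of $I$. By Lemma~\ref{lem:lift}, $\mathcal L_1=\mathcal R_1\le I$. The map $L_{xy}^{-1}L_xL_y$ lies in $\mathcal L_1$, so it sends $z$ into $zU$; applying $L_{xy}$, we see that $x(yz)$ and $(xy)z$ lie in the same coset. So $Q/U$ is associative. Suppose $U=Q$ and let $f\in\mathcal L$. Choose $i\in I$ with $i(1)=f(1)$. Then $i^{-1}f\in\mathcal L_1\le I$, so $f\in I$. Thus $\mathcal L=I$, and the same argument with $\mathcal R_1\le I$ gives $\mathcal R=I$.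
\end{proof}

In a group, $L_a=R_b$ holds only if $a=b$ is central, so $U$ is the center. For groups the three subloops $N(Q)$, $U$, $S$ are thus $Q$, $Z(Q)$, $Q'$.

The key to part (b) of the next proposition is the formula $R_{x^\rho}^{-1}=T_xL_x$, a rewriting of \eqref{eq:B}: if $T_x$ is an automorphism, it commutes with $L_x$ and the criterion of Lemma~\ref{lem:criterion}(c) is met. Lemma~\ref{lem:lift} lifts $T_x$ to $G$ at the cost of an unknown element $d$, and the set $C$ detects $d$.

\begin{proposition}\label{prop:S}
Let $Q$ be an Osborn loop with $\mathcal L=\mathcal R=\mathrm{Mlt}(Q)$.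
\begin{enumerate}
\item[(a)] $S$ is a normal subloop, and $C_x=C_{x'}$ if and only if $xS=x'S$.
\item[(b)] If $S=1$, then every $T_x$ is an automorphism of $Q$, and $Q$ is Moufang.
\item[(c)] If $S=Q$, then $C=Q$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $C_x=C_{x'}$ and $(\alpha,\beta,\gamma)\in G$, then $C_{\alpha(x)}=\beta(C_x)=\beta(C_{x'})=C_{\alpha(x')}$ by \eqref{eq:fibers}. Here $\alpha$ ranges over $\mathcal L=\mathrm{Mlt}(Q)$, so Lemma~\ref{lem:partition} applies.

(b) We have $T_x\in\mathrm{Inn}(Q)=\mathcal L_1$. By Lemma~\ref{lem:lift} there is $d$ with $(L_dT_x,T_x,L_dT_x)\in G$. Its first component sends $1$ to $d$, so $T_x(C)=C_d$ by \eqref{eq:fibers}. By Lemma~\ref{lem:fibers}, $T_x(C)=C$. Hence $d\in S$, so $d=1$ and $T_x$ is an automorphism. Also $T_x(x)=x\backslash(xx)=x$. By \eqref{eq:B},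
\[
R_{x^\rho}^{-1}=L_x^{-1}R_xL_x=T_xL_x=L_{T_x(x)}T_x=L_xT_x=R_x ,
\]
and $Q$ is Moufang by Lemma~\ref{lem:criterion}.

(c) For every $x$ we have $x\in C_x=C$.
\end{proof}

\section{The weak inverse property}

It remains to treat the case $C=Q$. Here rigidity takes over. An element $g\in G$ with companion $c$ conjugates $B(u)$ to an autotopism whose first component can be computed from \eqref{eq:conj1}, and comparing second components produces the instances of \eqref{eq:wip} with $d=c^\lambda$.

\begin{lemma}\label{lem:getwip}
Let $Q$ be an Osborn loop with $N(Q)=1$. If $d^\rho\in C$, then $a(da)^\rho=d^\rho$ for all $a\in Q$. In particular, if $C=Q$, then $Q$ has WIP.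
\end{lemma}

\begin{proof}
Let $c=d^\rho$ be the companion of $g=(\alpha,R_c\alpha,R_c\alpha)\in G$, where $\alpha(1)=1$. Let $a\in Q$ and $u=\alpha^{-1}(a)$. Lemma~\ref{lem:aut}(a) gives $R_c\alpha L_u=L_aR_c\alpha$, so by \eqref{eq:conj1}
\[
\alpha L_u\alpha^{-1}=R_c^{-1}L_aR_c=L_d^{-1}L_{da}.
\]
Thus $gB(u)g^{-1}$ and $B(d)^{-1}B(da)$ have the same first component, and they are equal by Lemma~\ref{lem:rigid}. Their second components give $R_c\alpha R_{u^\rho}^{-1}\alpha^{-1}R_c^{-1}=R_cR_{(da)^\rho}^{-1}$. Canceling $R_c$ on the left and inverting, we get $R_c\alpha R_{u^\rho}\alpha^{-1}=R_{(da)^\rho}$. At $1$ this reads $\alpha(u^\rho)c=(da)^\rho$. Since $g$ is an autotopism,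
\[
a(da)^\rho=\alpha(u)\bigl(\alpha(u^\rho)c\bigr)=R_c\alpha(uu^\rho)=c=d^\rho.\qedhere
\]
\end{proof}

The first components in $G$ are built from left translations. To apply rigidity to relations such as \eqref{eq:conj1}, which mix left and right translations, we need autotopisms whose first component is a right translation. WIP provides them, because it gives the relation $(uv)w=1$ a cyclic symmetry. Write $J(x)=x^\rho$; this is a permutation with inverse $x\mapsto x^\lambda$.

\begin{lemma}\label{lem:zeta}
Let $Q$ be any loop with WIP. Then $J^2$ is an automorphism,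
\begin{equation}\label{eq:J}
JR_xJ^{-1}=L_x^{-1},\qquad JL_xJ^{-1}=R_{x^{\rho\rho}}^{-1},
\end{equation}
and if $(\alpha,\beta,\gamma)$ is an autotopism, then so is $\zeta(\alpha,\beta,\gamma)=(\beta,\,J\gamma J^{-1},\,J\alpha J^{-1})$.
\end{lemma}

\begin{proof}
Let $W=\{(u,v,w):(uv)w=1\}=\{(u,v,w):w=J(uv)\}$. By \eqref{eq:wip}, $vJ(uv)=J(u)$. So
\[
w=J(uv)\iff vw=J(u)\iff J(vw)=J^2(u),
\]
that is, $(u,v,w)\in W$ if and only if $(v,w,J^2(u))\in W$. Three applications to $(u,v,J(uv))$ give $J^3(uv)=J(J^2(u)J^2(v))$, so $J^2$ is an automorphism. Equation \eqref{eq:wip} says $L_xJR_x=J$, which is the first formula in \eqref{eq:J}. It gives $L_x=JR_x^{-1}J^{-1}$, so $JL_xJ^{-1}=J^2R_x^{-1}J^{-2}=R_{J^2(x)}^{-1}$.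

A triple $(\alpha,\beta,\gamma)$ of permutations is an autotopism if and only if $(\alpha,\beta,J\gamma J^{-1})$ maps $W$ into $W$, since the latter sends $(u,v,J(uv))$ to $(\alpha(u),\beta(v),J\gamma(uv))$. Suppose $(\alpha,\beta,\delta)$ maps $W$ into $W$ and let $(v,w,J^2(u))\in W$. Then $(u,v,w)\in W$, so $(\alpha(u),\beta(v),\delta(w))\in W$, so $(\beta(v),\delta(w),J^2\alpha(u))\in W$. Thus $(\beta,\delta,J^2\alpha J^{-2})$ maps $W$ into $W$, and $(\beta,\delta,J\alpha J^{-1})$ is an autotopism. Take $\delta=J\gamma J^{-1}$.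
\end{proof}

In an Osborn loop with WIP, \eqref{eq:B} and \eqref{eq:J} give the autotopisms
\begin{equation}\label{eq:Bprime}
\begin{aligned}
B'(x)=\zeta B(x)&=(R_{x^\rho}^{-1},\;L_x^{-1}R_{x^{\rho\rho}}^{-1},\;R_{x^{\rho\rho}}^{-1}),\\
\zeta B'(x)&=(L_x^{-1}R_{x^{\rho\rho}}^{-1},\;L_{x^{\rho\rho}},\;L_{x^\rho}).
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:wip}
An Osborn loop with WIP and $N(Q)=1$ is Moufang.
\end{proposition}

\begin{proof}
We aim at Lemma~\ref{lem:criterion}(b). WIP yields it once we know $(xu)^\rho=u^\rho x^\rho$, and for that we first need two-sided inverses. Each of these two facts comes from one application of rigidity.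

\emph{Step 1: $y^{\rho\rho}=y$.} The first component of $\zeta B'(x)$ is the product of the first components of $B(x)^{-1}$ and $B'(x^\rho)$. By Lemma~\ref{lem:rigid}, $B(x)^{-1}B'(x^\rho)=\zeta B'(x)$. With $y=x^\rho$, the second components give $R_yL_y^{-1}R_{y^{\rho\rho}}^{-1}=L_{y^\rho}$, that is,
\[
R_yL_y^{-1}=L_{y^\rho}R_{y^{\rho\rho}} .
\]
At $1$ the left side is $y^\rho y$ and the right side is $y^\rho y^{\rho\rho}$. Hence $y=y^{\rho\rho}$, and $y=x^\rho$ is arbitrary.

\emph{Step 2: $(xu)^\rho=u^\rho x^\rho$.} By \eqref{eq:conj1}, $L_{xu}=L_xR_{x^\rho}^{-1}L_uR_{x^\rho}$. So $B(xu)$ and $B(x)B'(x)B(u)B'(x)^{-1}$ have the same first component, and they are equal by Lemma~\ref{lem:rigid}. Put $\gamma=R_xL_x=L_xR_{x^\rho}^{-1}$. By Step 1 the second component of $B'(x)$ is $L_x^{-1}R_x^{-1}=\gamma^{-1}$. Since $R_{x^\rho}^{-1}\gamma^{-1}=(\gamma R_{x^\rho})^{-1}=L_x^{-1}$, the second components give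
\[
R_{(xu)^\rho}^{-1}=R_{x^\rho}^{-1}\gamma^{-1}R_{u^\rho}^{-1}\gamma=L_x^{-1}R_{u^\rho}^{-1}L_xR_{x^\rho}^{-1}.
\]
Inverting, $R_{(xu)^\rho}=R_{x^\rho}L_x^{-1}R_{u^\rho}L_x$. At $1$ this reads $(xu)^\rho=(x\backslash(xu^\rho))x^\rho=u^\rho x^\rho$.

\emph{Step 3.} By \eqref{eq:wip} and Step 2, $x^\rho=u(xu)^\rho=u(u^\rho x^\rho)$ for all $u,x$. So $L_uL_{u^\rho}=\mathrm{id}$ for all $u$, which is Lemma~\ref{lem:criterion}(b) for the arbitrary element $u^\rho$.
\end{proof}

\section{Simple Osborn loops}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]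
Let $Q$ be a simple Osborn loop. Groups are Moufang, so assume that $Q$ is not associative. Simplicity is used three times. First, $N(Q)$ is normal by Lemma~\ref{lem:nucleus} and $N(Q)\ne Q$, so $N(Q)=1$. Second, the normal subloop $U$ of Lemma~\ref{lem:U} is not $1$, since $Q/U$ is a group and $Q$ is not. So $U=Q$ and $\mathcal L=\mathcal R=\mathrm{Mlt}(Q)$. Third, $S$ is normal by Proposition~\ref{prop:S}(a), so $S=1$ or $S=Q$. If $S=1$, then $Q$ is Moufang by Proposition~\ref{prop:S}(b). If $S=Q$, then $C=Q$ by Proposition~\ref{prop:S}(c), $Q$ has WIP by Lemma~\ref{lem:getwip}, and $Q$ is Moufang by Proposition~\ref{prop:wip}.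
\end{proof}

The proof uses $N(Q)=1$ only in the case $S=Q$, and it makes no use of the laws \eqref{eq:cc}.

Recall that a \emph{Paige loop} is the quotient by $\{1,-1\}$ of the loop of elements of norm $1$ in the split octonion algebra over a finite field. Paige loops are finite nonassociative simple Moufang loops. In the next statement the one-element loop is to be counted on both sides or on neither.

\begin{corollary}\label{cor:finite}
The finite simple Osborn loops are exactly the finite simple groups and the Paige loops.
\end{corollary}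

\begin{proof}
A finite simple Osborn loop is Moufang by Theorem~\ref{thm:main}. If it is associative, it is a simple group. If not, it is a Paige loop by Liebeck's theorem~\cite{Liebeck} that every finite nonassociative simple Moufang loop is a Paige loop. Conversely, simple groups and Paige loops are simple Moufang loops, and they are Osborn by Lemma~\ref{lem:moufang}.
\end{proof}

\section{Isotopes, trivial nucleus and group quotients}

A loop $(Q',*)$ is an \emph{isotope} of $Q$ if there are bijections $f,g,h\colon Q\to Q'$ with $f(u)*g(v)=h(uv)$. For $p,q\in Q$ the operation $u\circ v=(u/q)(p\backslash v)$ defines an isotope $Q_{p,q}$ with neutral element $pq$. Every isotope is isomorphic to some $Q_{p,q}$. Indeed, $h^{-1}$ transports $*$ to the operation $u\circ v=\sigma(u)\tau(v)$ on $Q$, where $\sigma=f^{-1}h$ and $\tau=g^{-1}h$. If $e$ is its neutral element, then $u=\sigma(u)\tau(e)$ and $v=\sigma(e)\tau(v)$, so $\sigma=R_q^{-1}$ and $\tau=L_p^{-1}$ with $q=\tau(e)$, $p=\sigma(e)$.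

\begin{theorem}\label{thm:isotopes}
For an Osborn loop $Q$ with $N(Q)=1$, simple or not, the following are equivalent:
\begin{enumerate}
\item[(a)] $Q$ is Moufang;
\item[(b)] $Q$ has WIP;
\item[(c)] for each $p\in Q$ the isotope $u\circ v=u(p\backslash v)$ is Osborn;
\item[(d)] all isotopes of $Q$ are Osborn.
\end{enumerate}
\end{theorem}

\begin{proof}
(a)$\Rightarrow$(d): isotopes of Moufang loops are Moufang~\cite{Bruck}, hence Osborn by Lemma~\ref{lem:moufang}. (d)$\Rightarrow$(c): the loop in (c) is $Q_{p,1}$. (b)$\Rightarrow$(a) is Proposition~\ref{prop:wip}.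

(c)$\Rightarrow$(b): fix $p$. The neutral element of $\circ$ is $p$, and the left translation by $x$ in $(Q,\circ)$ is $L_xL_p^{-1}$. The right inverse $x'$ of $x$ in $(Q,\circ)$ satisfies $x(p\backslash x')=p$, so $p\backslash x'=x\backslash p$ and the right translation by $x'$ in $(Q,\circ)$ is $R_{x\backslash p}$. By \eqref{eq:B} for the Osborn loop $(Q,\circ)$, there is an autotopism $(L_xL_p^{-1},R_{x\backslash p}^{-1},\gamma)$ of $(Q,\circ)$. If $(\alpha,\beta,\gamma)$ is an autotopism of $(Q,\circ)$, then putting $v=pw$ in $\alpha(u)\circ\beta(v)=\gamma(u\circ v)$ shows that $(\alpha,L_p^{-1}\beta L_p,\gamma)$ is an autotopism of $Q$. So $(L_xL_p^{-1},L_p^{-1}R_{x\backslash p}^{-1}L_p,\gamma)$ is an autotopism of $Q$, and by Lemma~\ref{lem:rigid} it equals $B(x)B(p)^{-1}$. The inverses of the second components give $L_p^{-1}R_{x\backslash p}L_p=R_{p^\rho}^{-1}R_{x^\rho}$. At $1$ this reads $x\backslash p=x^\rho/p^\rho$, that is, $(x\backslash p)p^\rho=x^\rho$. With $p=xw$ we obtain $w(xw)^\rho=x^\rho$ for all $x,w$.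
\end{proof}

The step $U=Q$ in the proof of Theorem~\ref{thm:main} needs only that $Q$ has no nontrivial group as a quotient. Under this weaker hypothesis $S$ may lie strictly between $1$ and $Q$, but the case $S=1$ occurs in the quotient $Q/S$. In a Moufang loop $x^3$ denotes $(xx)x=x(xx)$.

\begin{theorem}\label{thm:noquot}
Let $Q$ be an Osborn loop having no nontrivial group as a quotient.
\begin{enumerate}
\item[(i)] $S=\{s:sC=C\}$ is a normal subloop, and $Q/S$ is a Moufang loop all of whose maps $T_x$ are automorphisms; so cubes are nuclear in $Q/S$.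
\item[(ii)] If $Q$ is finite, then $G$ is transitive on $Q\times Q$. In particular, $Q$ is isomorphic to all its isotopes.
\item[(iii)] If $Q$ is finite and $N(Q)=1$, then $Q$ is Moufang.
\end{enumerate}
Hence a finite proper Osborn loop with trivial nucleus, if one exists, must have a nontrivial group quotient.
\end{theorem}

\begin{proof}
(i) The group $Q/U$ of Lemma~\ref{lem:U} is trivial, so $\mathcal L=\mathcal R=\mathrm{Mlt}(Q)$. Since $C_s=sC$ by Lemma~\ref{lem:fibers}, the set in (i) is the normal subloop $S$ of Proposition~\ref{prop:S}(a). Let $P=Q/S$, with projection $x\mapsto\bar x$. It is an Osborn loop, and its quotients are quotients of $Q$, so Lemma~\ref{lem:U} shows that Proposition~\ref{prop:S} applies to $P$ as well. We mark the objects $G,O,C_x,S$ of $P$ by a superscript $P$ and show $S^P=1$.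

For $s\in S$ we have $Cs=C_s=C$, so $cS\subseteq C$ for $c\in C$, and $C$ is a union of cosets of $S$. So is $C_x=L_x(C)$, since $L_x$ permutes the cosets. The components of each $g\in G$ lie in $\mathrm{Mlt}(Q)$ and so induce permutations of $P$, and $B(x)$ induces $B(\bar x)$. Hence $G^P$ consists of the triples induced by $G$, and $O^P$ is the image of $O$. Therefore $C^P_{\bar x}$ is the image of the union of the sets $C_{x'}$ with $x'\in xS$, and all these sets equal $C_x$ by Proposition~\ref{prop:S}(a). If $\bar x\in S^P$, then $C_x$ and $C$ are unions of cosets with the same image, so $C_x=C$ and $\bar x=\bar1$. By Proposition~\ref{prop:S}(b), $P$ is Moufang and all its maps $T_x$ are automorphisms.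

Now let $x\in P$. By Lemma~\ref{lem:moufang}, $P$ has WIP, $B(x)=(L_x,R_x,R_xL_x)$, and \eqref{eq:Bprime} becomes $B'(x)=(R_x,L_x^{-1}R_x^{-1},R_x^{-1})$. So $B(x)^{-1}B'(x)$ has first component $T_x$ and second component $R_x^{-1}L_x^{-1}R_x^{-1}$, which sends $1$ to $c=(x^{-1})^3$. By Lemma~\ref{lem:aut}(b) it equals $(T_x,R_cT_x,R_cT_x)$. Multiplying on the right by $(T_x,T_x,T_x)^{-1}$ gives the autotopism $(\mathrm{id},R_c,R_c)$, so $c\in N(P)$ by Lemmas~\ref{lem:aut}(e) and~\ref{lem:nucleus}. As $x^{-1}$ ranges over $P$, all cubes lie in $N(P)$.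

(ii) Let $Q$ be finite. Then $M=P/N(P)$ is a finite Moufang loop satisfying $x^3=1$. If $x=x^{-1}$ in $M$, then $x=(xx)x=1$. So inversion pairs off the elements other than $1$, and $|M|$ is odd. Moufang loops of odd order are solvable~\cite{Glauberman}: there is a chain $1=M_0<M_1<\dots<M_n=M$ with each $M_{i-1}$ normal in $M_i$ and $M_i/M_{i-1}$ an abelian group. If $M\ne1$, then $M/M_{n-1}$ is a nontrivial group quotient of $Q$, contrary to the hypothesis. So $P=N(P)$ is a group, and $P=1$ by the hypothesis again. Thus $S=Q$, then $C=Q$ by Proposition~\ref{prop:S}(c), and $C_x=xC=Q$ for all $x$. This says $O=Q\times Q$.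

Given $p,q$, let $(\alpha,\beta,\gamma)\in G$ send $(1,1)$ to $(p,q)$. By Lemma~\ref{lem:aut}(a), $\gamma=L_p\beta=R_q\alpha$, so $\gamma(uv)=\alpha(u)\beta(v)=(\gamma(u)/q)(p\backslash\gamma(v))$. Thus $\gamma$ is an isomorphism of $Q$ onto $Q_{p,q}$, and every isotope is isomorphic to such a loop.

(iii) By (ii), $C=Q$. Apply Lemma~\ref{lem:getwip} and Proposition~\ref{prop:wip}. The last sentence of the theorem follows, since a proper Osborn loop is not Moufang.
\end{proof}

Finiteness is used only to show that $M$ is trivial. We do not settle whether there is a proper Osborn loop with trivial nucleus outside the range of Theorems~\ref{thm:isotopes} and~\ref{thm:noquot}. By Theorem~\ref{thm:main}, such a loop cannot be simple.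

\begin{thebibliography}{9}

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}.

\bibitem{DK}
Ale\v{s} Dr\'apal and Michael Kinyon, \emph{Normality, nuclear squares and Osborn identities}, arXiv:2006.08734 (2020).

\bibitem{Glauberman}
G. Glauberman, \emph{On loops of odd order II}, J. Algebra 8 (1968).

\bibitem{Liebeck}
M. Liebeck, \emph{The classification of finite simple Moufang loops}, Math. Proc. Cambridge Philos. Soc. 102 (1987).

\end{thebibliography}
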